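# Emptying and filling large cubes in the spread-out contact process

## 1. Two thresholds around the density

**Theorem 1.** Let $d\ge 1$ and $\lambda>1$. For $R\ge1$ let $B(R)=\{y\in\mathbb Z^d:0<\|y\|_\infty\le R\}$, and consider the contact process on $\mathbb Z^d$ in which an infected site $x$ recovers at rate $1$ and, at rate $\lambda$, transmits the infection to a uniformly chosen site of $x+B(R)$. Let $\mu_{\lambda,R}$ be its upper invariant measure and $\pi_p$ the Bernoulli product measure of density $p$ on $\{0,1\}^{\mathbb Z^d}$. Write $\rho=1-\frac1\lambda$ and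
$$S(\lambda)=\log\lambda-1+\tfrac1\lambda=\int_0^\rho\log(\lambda(1-u))\,du,\qquad p_*=1-e^{-S(\lambda)}=1-(1-\rho)e^{\rho},\qquad p^*=e^{-1/\lambda}=e^{-(1-\rho)}.$$
Then $0<p_*<\rho<p^*<\frac{\lambda}{1+\lambda}$, and:

* (a) If $p>p_*$, then for all large $R$, $\mu_{\lambda,R}$ does not dominate $\pi_p$.
* (b) If $p<p^*$, then for all large $R$, $\mu_{\lambda,R}$ is not dominated by $\pi_p$.
* (c) If $p<p_*$, then for all large $R$, $\mu_{\lambda,R}$ dominates $\pi_p$.
* (d) For every $R$, $\mu_{\lambda,R}$ is dominated by $\pi_{\lambda/(1+\lambda)}$.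

Let us unpack this. The process $(\xi_t)$ lives on $\{0,1\}^{\mathbb Z^d}$, where $1$ means infected and $0$ healthy, and has pregenerator
$$(\mathcal Lf)(\xi)=\sum_{x:\,\xi(x)=1}\Big(f(\xi^{0\to x})-f(\xi)+\frac{\lambda}{|B(R)|}\sum_{y\in x+B(R)}\big(f(\xi^{1\to y})-f(\xi)\big)\Big)$$
for local functions $f$, where $\xi^{i\to z}$ is $\xi$ with the state of $z$ set to $i$. The **upper invariant measure** $\mu_{\lambda,R}$ is the weak limit, as $t\to\infty$, of the law of $\xi_t$ started from all ones. We write $\mu$ for it when $\lambda,R$ are clear.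

**Stochastic domination.** $\nu$ dominates $\nu'$, written $\nu'\preceq\nu$, if $\int f\,d\nu'\le\int f\,d\nu$ for every increasing function $f$ of finitely many coordinates ("increasing" refers to the coordinatewise order). For instance $\pi_p\preceq\pi_{p'}$ exactly when $p\le p'$.

Let $\rho(\lambda,R)$ be the probability that the process started from one infected site never reaches the all-zero configuration. It is known, and we use it as given, that $\rho(\lambda,\infty):=\lim_{R\to\infty}\rho(\lambda,R)=\max(0,1-1/\lambda)$, which is $\rho$ here. We shall see that $\mu(\xi(x)=1)=\rho(\lambda,R)$, so $\rho$ is the limiting density of infected sites.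

The problem comes from Balazs Rath and Daniel Valesin, "On the threshold of spread-out contact process percolation", arXiv:1912.09825 (2019). It fixes $d\ge2$, $\lambda>1$ and $\varepsilon>0$ with $\varepsilon<\min(\rho,1-\rho)$ and asks whether there is an $R_0$ such that, for all $R\ge R_0$,

* (i) $\mu_{\lambda,R}$ dominates $\pi_{\rho-\varepsilon}$;
* (ii) $\mu_{\lambda,R}$ is dominated by $\pi_{\rho+\varepsilon}$.

**Corollary 2.** The answer to both is no. For admissible $\varepsilon$: statement (i) fails for all large $R$ if $\varepsilon<\rho-p_*=(1-\rho)(e^\rho-1)$, and holds for all large $R$ if $\varepsilon>(1-\rho)(e^\rho-1)$. Statement (ii) fails for all large $R$ if $\varepsilon<e^{-1/\lambda}-\rho$, and holds for every $R$ if $\varepsilon\ge\frac{\lambda}{1+\lambda}-\rho=\frac1{\lambda(\lambda+1)}$.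

This is Theorem 1 with $p=\rho\mp\varepsilon$. Between the two values given for (ii), the theorem decides nothing.

The ordering of the constants comes from $e^x>1+x$ for $x\ne0$. First, $e^{-\rho}>1-\rho$ gives $(1-\rho)e^\rho<1$, that is $p_*>0$. Next, $e^\rho>1$ gives $p_*<\rho$. Then $e^{-(1-\rho)}>1-(1-\rho)$ is $p^*>\rho$. Finally $e^{1/\lambda}>1+\frac1\lambda$ is $p^*<\frac\lambda{1+\lambda}$. The formula for $S$: with $v=\lambda(1-u)$, $\int_0^\rho\log(\lambda(1-u))du=\frac1\lambda\int_1^\lambda\log v\,dv=\log\lambda-1+\frac1\lambda$.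

For $\lambda=2$ one has $\rho=0.5$, $p_*=1-\frac12e^{1/2}\approx0.176$, $p^*=e^{-1/2}\approx0.607$ and $\frac\lambda{1+\lambda}\approx0.667$. So although the density is close to $0.5$, $\mu$ does not even dominate $\pi_{0.2}$.

## 2. Graphical representation, duality, and tests on cubes

Put on each site $x$ a rate-1 Poisson process of *recovery marks*, and on each ordered pair $(x,y)$ with $y\in x+B(R)$ a Poisson process of *arrows* of rate $\lambda/|B(R)|$, all independent. An active path moves up in time, may not pass a recovery mark, and may jump along arrows. Let $\xi^A_t$ be the set of sites $y$ such that an active path leads from $A\times\{0\}$ to $(y,t)$; this is the process started from $1_A$ (sets and $0$-$1$ configurations are identified). We read off the following.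

* Additivity: $\xi_t^A=\bigcup_{x\in A}\xi_t^{\{x\}}$.
* Monotonicity: decreasing the initial set, deleting arrows, or decreasing pair rates gives a smaller process in a coupling. Keeping only arrows with both ends in a set $D$ gives *the process restricted to $D$*.
* Duality: $\xi^{\mathbb Z^d}_t\equiv0$ on $A$ means that no active path leads from time $0$ to $A\times\{t\}$. Reversing time and all arrows preserves the law of the marks because $B(R)=-B(R)$. Hence $\mathbb P(\xi_t^{\mathbb Z^d}\equiv0\text{ on }A)=\mathbb P(\xi_t^A=\emptyset)$.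

Letting $t\to\infty$, for every finite $A$,
$$\mu(\xi\equiv0\text{ on }A)=\mathbb P(\xi^A\text{ dies out})>0,\qquad\text{in particular}\qquad \mu(\xi(x)=1)=\rho(\lambda,R).\tag{1}$$
Positivity: with positive probability each site of $A$ recovers before it emits any arrow.

The simplest consequences of domination are these, for a cube $D$:
$$\pi_p\preceq\mu\ \Rightarrow\ \mu(\xi\equiv0\text{ on }D)\le(1-p)^{|D|},\qquad \mu\preceq\pi_p\ \Rightarrow\ \mu(\xi\equiv1\text{ on }D)\le p^{|D|}.\tag{2}$$
So empty cubes test (i), and full cubes test (ii). By (1), the probability of an empty cube is an extinction probability.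

## 3. Fixed finite windows see only the product measure

We first try one site, two sites, and then any fixed finite set.

**Observation 3.** For every fixed finite $A\subset\mathbb Z^d$, $\lim_{R\to\infty}\mu_{\lambda,R}(\xi\equiv0\text{ on }A)=(1-\rho)^{|A|}$.

*Proof.* For $|A|=1$ this is (1). In general, compare $\xi^A$ up to a fixed time $t$ with $|A|$ independent branching processes in which individuals die at rate $1$ and give birth at rate $\lambda$. The total number of individuals up to time $t$ is a.s. finite, with a law that does not depend on $R$. A child is placed uniformly on $|B(R)|$ sites, so it lands on one of at most $n$ already used sites with probability at most $n/|B(R)|$. Hence with probability tending to $1$ there is no collision before $t$, and $\mathbb P(\xi^A_t=\emptyset)\to q_t^{|A|}$, where $q_t$ is the probability that one branching process is extinct by time $t$. As $t\to\infty$, $q_t$ increases to the smallest root of $q=\frac1{1+\lambda}+\frac{\lambda}{1+\lambda}q^2$, which is $q=1/\lambda=1-\rho$.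

Lower bound: $\liminf_R\mathbb P(\xi^A\text{ dies out})\ge\lim_R\mathbb P(\xi^A_t=\emptyset)=q_t^{|A|}$; let $t\to\infty$. Upper bound: if $\xi^A$ dies out, so does every $\xi^{\{x\}}$, $x\in A$, by additivity. Hence
$$\mathbb P(\xi^A\text{ dies out})\le\mathbb P(\xi_t^A=\emptyset)+\sum_{x\in A}\mathbb P(\xi_t^{\{x\}}\neq\emptyset,\ \xi^{\{x\}}\text{ dies out}).$$
Each summand equals $1-\rho(\lambda,R)-\mathbb P(\xi_t^{\{x\}}=\emptyset)\to1-\rho-q_t$ as $R\to\infty$. So the $\limsup$ is at most $q_t^{|A|}+|A|(1-\rho-q_t)$, which tends to $(1-\rho)^{|A|}$ as $t\to\infty$. $\square$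

By inclusion–exclusion the marginal of $\mu_{\lambda,R}$ on any fixed finite window $W$ converges to that of $\pi_\rho$. Moreover, for an increasing event $U\subset\{0,1\}^W$ other than $\emptyset$ and the whole space, $p\mapsto\pi_p(U)$ is strictly increasing: couple with uniform variables; if all of them fall in $(p,p']$, the configuration at $p$ is all $0$, hence not in $U$, and at $p'$ it is all $1$, hence in $U$. There are finitely many $U$. So on each fixed $W$ both (i) and (ii) hold for the marginals once $R\ge R_0(W)$, and the natural guess is "yes, twice".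

The argument stops at the dependence of $R_0$ on $W$. Nothing is said about cubes with $|D|$ of order $R^d$, where the probabilities in (2) are exponentially small in $|D|$. There the question is about the exponential *rate*.

## 4. Prices per site for an empty cube

How cheaply can $\xi^D$ die out, if $D$ is a large cube?

**First price: $\log(1+\lambda)$.** Each site of $D$ recovers before emitting an arrow with probability $\frac1{1+\lambda}$, independently. If all do, then $\xi^D$ dies out. So $\mathbb P(\xi^D\text{ dies out})\ge(1+\lambda)^{-|D|}$. The same look at marks, backwards in time, gives one part of the theorem at once.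

**Proof of Theorem 1(d).** Use the graphical representation on $(-\infty,0]$. At $x$, recovery marks have rate $1$ and incoming arrows total rate $\lambda$. If the last mark at $x$ before time $0$ is a recovery and lies in $(-t,0]$, then $x$ is healthy at time $0$ for the process started from all ones at time $-t$. These events are independent over $x$ (marks at different $x$ are different), each of probability $\frac{1}{1+\lambda}(1-e^{-(1+\lambda)t})$. So the law of $\xi_t^{\mathbb Z^d}$ is dominated by the product measure of density $1-\frac1{1+\lambda}(1-e^{-(1+\lambda)t})$. Let $t\to\infty$. $\square$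

**Second price: $\log\lambda$.** The measure $\mu$ has positively correlated coordinates (this is Lemma 7 below with $A=\emptyset$), so
$$\mu(\xi\equiv0\text{ on }D)\ge\prod_{x\in D}\mu(\xi(x)=0)=(1-\rho(\lambda,R))^{|D|}\approx e^{-|D|\log\lambda}.$$
Inserted in (2), this shows only that $\pi_p\preceq\mu$ forces $p\le\rho(\lambda,R)$. It gives no contradiction at $p=\rho-\varepsilon$. To refute (i) we need a strategy with rate strictly below $\log\lambda=-\log(1-\rho)$. In the same way, $\mu(\xi\equiv1\text{ on }D)\ge\rho(\lambda,R)^{|D|}$ does not refute (ii); we need a rate strictly below $-\log\rho$.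

**Third price: $S(\lambda)=\log\lambda-\rho$, seen in one well-mixed block.** Suppose $m$ sites infect each other uniformly: with $k$ infected, $k\to k+1$ at rate $\lambda k(1-\frac km)$ and $k\to k-1$ at rate $k$. With $u=k/m$ the ratio of birth rate to death rate is $\lambda(1-u)$, which is $1$ at $u=\rho$. Let $n=\lfloor\rho m\rfloor\ge2$ and
$$\Delta_j=\prod_{i=1}^j\frac1{\lambda(1-i/m)},\qquad j\le n-1 .$$
The function $s(k)=\sum_{j<k}\Delta_j$ is harmonic for $1\le k\le n-1$, because $\lambda k(1-\frac km)\Delta_k=k\Delta_{k-1}$. So from $n-1$ the chain hits $0$ before $n$ with probability $\Delta_{n-1}/\sum_{j=0}^{n-1}\Delta_j$. Since $\Delta_0=1$ and all $\Delta_j\le1$, the denominator lies in $[1,m]$. Since $\log(\lambda(1-u))$ is decreasing with values in $[0,\log\lambda]$ on $[0,\rho]$, $\log\Delta_{n-1}=-m\int_0^\rho\log(\lambda(1-u))du+O(1)$. So the probability is $e^{-mS(\lambda)+O(\log m)}$.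

Two things are to be remembered from this. First, how the chain dies: multiply death rates by $a=\lambda(1-u)$ and birth rates by $1/a$, and the two rates are *exchanged*; the price of going from $u$ to $u-du$ is $m\log a\,du$. Above $\rho$ the count falls on its own, at no price. Cooperation is what makes this cheaper than $\log\lambda$: as the cube empties, each infected site costs $\log(\lambda(1-u))$, not $\log\lambda$. In the same way, filling from density $\rho$ to $1$ by exchanging rates costs $-\int_\rho^1\log(\lambda(1-u))du=\int_0^{1/\lambda}-\log(\lambda v)\,dv=\frac1\lambda$ per site, and $e^{-1/\lambda}=p^*$. Second, $k\mapsto\Delta_k$ is nearly harmonic and will return as a supermartingale in the proof of (c).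

What remains is to carry this out in space, where the cube has a boundary and the range is finite; and, for (c), to show that no strategy is cheaper.

## 5. Block counts: law of large numbers and change of measure

**Block process.** Divide $\mathbb Z^d$ into cubes ("blocks") of side $\ell$, indexed by $b\in\mathbb Z^d$, with $m=\ell^d$ sites each. Let $k_b$ be the number of infected sites in block $b$ and $u_b=k_b/m$. For $L\ge1$ let $Q(b,b')=(2L+1)^{-d}\mathbf 1\{\|b-b'\|_\infty\le L\}$. In the *block process with rate $\lambda'$*, sites recover at rate $1$ and $x\in b$ infects $y\in b'$ at rate $\lambda'/((2L+1)^dm)$ whenever $Q(b,b')>0$ (self-infection has no effect). Restricted to a finite set $\mathbb B$ of blocks, the vector $k$ is a Markov chain: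
$$k_b\to k_b+1\ \text{ at rate }\ \lambda'(m-k_b)(Qu)_b,\qquad k_b\to k_b-1\ \text{ at rate }\ k_b,\qquad (Qu)_b=\sum_{b'\in\mathbb B}Q(b,b')u_{b'}.$$
Example: for $d=1$, $L=1$, block $b$ gains at rate $\lambda'(m-k_b)\frac{u_{b-1}+u_b+u_{b+1}}3$. If all $u_b=u$ this is the chain of Section 4 in each block.

**Lemma 4 (law of large numbers).** Let $\mathbb B$ be finite, and let $k^m\in\{0,\dots,m\}^{\mathbb B}$ have jumps $k_b\to k_b\pm1$ at rates $mF_b^\pm(t,k/m)$, where $F_b^\pm\ge0$ are continuous on $[0,t_0]\times[0,1]^{\mathbb B}$, bounded by $C_F$, and $F_b=F_b^+-F_b^-$ satisfies $\max_b|F_b(t,u)-F_b(t,v)|\le\Gamma\max_b|u_b-v_b|$. Let $u:[0,t_0]\to[0,1]^{\mathbb B}$ solve $u_b'=F_b(t,u)$. If $k^m(0)/m\to u(0)$, then $\sup_{t\le t_0}\max_b|k_b(t)/m-u_b(t)|\to0$ in probability as $m\to\infty$.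

*Proof.* The process $M_b(t)=\frac{k_b(t)-k_b(0)}m-\int_0^tF_b(s,k(s)/m)ds$ is a martingale with jumps $\pm\frac1m$, and $\mathbb EM_b(t)^2=\frac1m\mathbb E\int_0^t(F_b^++F_b^-)ds\le2C_Ft/m$. By Doob's inequality, $\mathbb E\sup_{t\le t_0}M_b^2\le8C_Ft_0/m$. Subtracting the integral equation for $u$, the function $D(t)=\max_b|k_b(t)/m-u_b(t)|$ satisfies $D(t)\le D(0)+\max_b\sup_{s\le t_0}|M_b(s)|+\Gamma\int_0^tD(s)ds$. By Gronwall, $\sup_{t\le t_0}D\le e^{\Gamma t_0}\big(D(0)+\max_b\sup|M_b|\big)\to0$ in probability. $\square$

**Lemma 5 (change of measure).** Let a finite-state jump process have under $\mathbb P$ transition rates $q_\kappa$ (depending on the current state; $\kappa$ runs over the possible transitions), and under $\tilde{\mathbb P}$ rates $c_\kappa(t)q_\kappa$, with $c_\kappa$ deterministic, continuous, bounded above and away from $0$, and the same initial state. Then on $[0,t_0]$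
$$\log\frac{d\mathbb P}{d\tilde{\mathbb P}}=-\sum_{\text{jumps }(t,\kappa)}\log c_\kappa(t)+\int_0^{t_0}\sum_\kappa(c_\kappa(t)-1)q_\kappa\,dt.$$

*Proof.* A path with jumps $\kappa_1,\kappa_2,\dots$ at times $t_1<t_2<\dots$ has density $\prod_iq_{\kappa_i}\exp(-\int\sum_\kappa q_\kappa dt)$ under $\mathbb P$ and $\prod_ic_{\kappa_i}(t_i)q_{\kappa_i}\exp(-\int\sum_\kappa c_\kappa q_\kappa dt)$ under $\tilde{\mathbb P}$. Take the ratio. $\square$

## 6. Emptying a cube at price $S(\lambda)$: part (a)

**Proposition 6.** For $\delta>0$ and all large $R$ there is a cube $D$ with $\mu(\xi\equiv0\text{ on }D)\ge e^{-(S(\lambda)+\delta)|D|}$.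

*This gives (a).* If $\pi_p\preceq\mu$, then by (2) $1-p\ge e^{-S(\lambda)-\delta}$. If $p>p_*$, i.e. $1-p<e^{-S(\lambda)}$, this is false for small $\delta$.

*Proof.* Parameters are chosen in the order $\lambda_2,L,\eta,\varepsilon_1,g,\varepsilon_2$, with $\eta,\varepsilon_1,\varepsilon_2\in(0,1)$, and then $R\to\infty$.

**Step 1: compare from above with a homogeneous system.** The purpose is to remove the boundary. We need an upper bound on the infection, so we may *add* arrows, and we add enough to close up a torus. Let $\lambda_2>\lambda$, let $L$ satisfy $\lambda(1+\frac1{2L})^d<\lambda_2$, and let $\ell=\lceil R/L\rceil$, $g\ge2L+1$, $D=\{0,\dots,g\ell-1\}^d$, $N=|D|=g^dm$. Sites at distance $\le R$ lie in blocks whose indices differ by at most $\lceil R/\ell\rceil\le L$ in each coordinate. Also $\lambda/|B(R)|\le\lambda_2/((2L+1)^dm)$ for large $R$, because $\lambda((2L+1)\ell)^d/((2R+1)^d-1)\to\lambda(1+\frac1{2L})^d<\lambda_2$. Hence the process restricted to $D$, started full, is dominated by the block process $\zeta$ with rate $\lambda_2$ on the torus $(\mathbb Z/g\mathbb Z)^d$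 of blocks, started full. As $g\ge2L+1$, on the torus $Q$ has row sums $1$.

**Step 2: choose the path along which the density falls.** We exchange the rates where $\lambda_2(1-u)>1$, do nothing where $\lambda_2(1-u)\le1$, and add a small push $\eta$ so that the path takes finite time. Let
$$a(u)=\max(1,\lambda_2(1-u))+\eta,\qquad u'=-a\,u+\frac{\lambda_2}a\,u(1-u),\qquad u(0)=1.$$
Put $x=\lambda_2(1-u)$. If $x\le1$, then $u'/u=-(1+\eta)+\frac x{1+\eta}\le-(1+\eta)+1=-\eta$. If $x>1$, then $u'/u=-(x+\eta)+\frac x{x+\eta}<-(1+\eta)+1=-\eta$. So $u$ decreases to $\varepsilon_1$ at a time $t_0\le\eta^{-1}\log(1/\varepsilon_1)$. Write $a(t)=a(u(t))$ and $\theta=\log a\ge0$. Since $u$ decreases and $a(u)$ is nonincreasing in $u$, $\theta$ is nondecreasing in $t$; and $\theta\le\theta_{\max}:=\log(\lambda_2+1)$ since $a\le\lambda_2+\eta$.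

**Step 3: compute the price of following the path.** Let $\mathbb P$ be the law of the count chain of $\zeta$, and $\tilde{\mathbb P}$ the law where on $[0,t_0]$ death rates are multiplied by $a(t)$ and birth rates by $1/a(t)$. Let $K=\sum_bk_b$ and $\mathcal B=\lambda_2\sum_b(m-k_b)(Qu)_b$, with $Q$ applied to $k/m$. A death contributes $-\theta$ and a birth $+\theta$ to the first term of Lemma 5, so
$$\log\frac{d\mathbb P}{d\tilde{\mathbb P}}=\int_0^{t_0}\theta\,dK+\int_0^{t_0}(a-1)\Big(K-\frac{\mathcal B}a\Big)dt.$$
The homogeneous function $u(t)$ solves the limiting equation $u_b'=-a\,u_b+\frac{\lambda_2}a(1-u_b)(Qu)_b$ on the torus. By Lemma 4 the event $\mathcal A=\{|k_b(t)/m-u(t)|\le\varepsilon_2\ \forall b,\ t\le t_0\}$ has $\tilde{\mathbb P}(\mathcal A)\to1$ as $m\to\infty$. On $\mathcal A$ we replace $K$ and $\mathcal B$ by their limits.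

* Integrating by parts, $\int\theta\,dK=\theta(t_0)K(t_0)-\theta(0)K(0)-\int K\,d\theta$. As $|K-Nu|\le\varepsilon_2N$ and $\theta$ is nondecreasing, this differs from $N\int\theta u'dt$ by at most $\varepsilon_2N(\theta(t_0)+\theta(0)+\theta(t_0)-\theta(0))\le2\theta_{\max}\varepsilon_2N$.
* We have $|(1-u_b)(Qu)_b-u(1-u)|\le2\varepsilon_2$ for $u_b=k_b/m$, so $|\mathcal B-N\lambda_2u(1-u)|\le2\lambda_2\varepsilon_2N$. Since $a-1\le\lambda_2+1$ and $\frac1a\le1$, the second integral changes by at most $t_0(\lambda_2+1)(1+2\lambda_2)\varepsilon_2N$.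

With $C_1=2\theta_{\max}+t_0(\lambda_2+1)(1+2\lambda_2)$, which does not depend on $g,m,\varepsilon_2$, on $\mathcal A$
$$\log\frac{d\mathbb P}{d\tilde{\mathbb P}}\ge N\int_0^{t_0}\theta u'\,dt+N\int_0^{t_0}(a-1)u\Big(1-\frac{\lambda_2(1-u)}a\Big)dt-C_1\varepsilon_2N.$$
The second integral is $\ge0$ because $a\ge\lambda_2(1-u)$. The first is $-\int_{\varepsilon_1}^1\log a(u)\,du$. As $\log(y+\eta)\le\log y+\eta$ for $y\ge1$, it is at least $-\int_0^1\log\max(1,\lambda_2(1-u))\,du-\eta=-S(\lambda_2)-\eta$. Hence for $m$ large
$$\mathbb P\big(K(t_0)\le(\varepsilon_1+\varepsilon_2)N\big)\ge\tilde{\mathbb E}\Big[\frac{d\mathbb P}{d\tilde{\mathbb P}};\mathcal A\Big]\ge\tfrac12e^{-N(S(\lambda_2)+\eta+C_1\varepsilon_2)}.$$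

**Step 4: kill the few remaining infected sites.** Given the configuration at $t_0$, each infected site independently recovers during $[t_0,t_0+1]$ and emits no arrow in that interval with probability $(1-e^{-1})e^{-\lambda_2}\ge e^{-\lambda_2-1}$. So with conditional probability $\ge e^{-(\lambda_2+1)(\varepsilon_1+\varepsilon_2)N}$ all of them do, and then $\zeta_{t_0+1}=\emptyset$.

**Step 5: forbid infections that leave $D$.** So far only the process restricted to $D$ has been treated. At most $2d\,R\,(g\ell)^{d-1}=2dRN/(g\ell)\le2dLN/g$ sites of $D$ are within distance $R$ of $D^c$, and each emits arrows at rate $\lambda$. So with probability $\ge\exp(-2d\lambda L(t_0+1)N/g)$ there is no arrow from $D$ to $D^c$ in $[0,t_0+1]$, and this is independent of the marks inside $D$. On this event $\xi^D$ equals the process restricted to $D$ up to time $t_0+1$. With (1),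
$$\mu(\xi\equiv0\text{ on }D)\ge\tfrac12\exp\Big\{-N\Big[S(\lambda_2)+\eta+C_1\varepsilon_2+(\lambda_2+1)(\varepsilon_1+\varepsilon_2)+\tfrac{2d\lambda L(t_0+1)}g\Big]\Big\}.$$

**Step 6: choose the parameters.** Take $\lambda_2$ near $\lambda$ ($S$ is continuous), then $L$, then $\eta,\varepsilon_1$ small, which fixes $t_0$; then $g$ large, $\varepsilon_2$ small, and $R$ large, so that $m$ is large and $\log2\le\delta N/6$. The exponent is then at most $(S(\lambda)+\delta)N$. $\square$

## 7. Positive association, also given zeros

A law on $\{0,1\}^{V}$ is **associated** if increasing functions of finitely many coordinates are non-negatively correlated. Product measures are (Harris' inequality), and so are images of product measures under increasing maps. Conditioning on zeros can destroy the property: if $X,Y$ are independent fair bits and $Z=XY$, then $(X,Y,Z)$ is associated, but given $Z=0$ the pair $(X,Y)$ is uniform on $\{00,01,10\}$ and $\mathbb P(X=Y=1)=0<\frac19$. For $\mu$ this does not happen.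

**Lemma 7 (van den Berg–Häggström–Kahn).** For finite, possibly empty, $A$, the measure $\mu(\cdot\mid\xi\equiv0\text{ on }A)$ is associated.

*Proof.* **Step 1: a statement about finite directed graphs.** This step isolates the combinatorial content. Take a finite directed multigraph with independent open edges (probabilities in $(0,1)$), a vertex $s$ and a set $T\not\ni s$. Let $X=C(s)$ be the set of vertices reachable from $s$ by open edges, including $s$, and $Y\supset T$ the set of vertices from which $T$ is reachable. Then $\{s\not\to T\}=\{X\cap T=\emptyset\}=\{s\notin Y\}$. *Claim: given $s\not\to T$, the random set $X$ is associated.*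

**Step 2: a Markov chain that resamples $X$ and $Y$ in turn.** Its purpose is to write the conditioned $X$ through independent variables. The event that $C(s)$ equals a given set depends only on edges with tail in that set. So given $X$ with $X\cap T=\emptyset$, the edges with tail in $X^c$ are unconditioned. Open edges from vertices of $X$ lead only to $X$, so a path to $T$ never visits $X$; thus $Y$ is the backward cluster of $T$ using only edges inside $X^c$. Likewise the event that $Y$ equals a given set depends only on edges with head in it; given $Y\not\ni s$ the edges with head in $Y^c$ are unconditioned, paths from $s$ never enter $Y$, and $X$ is the forward cluster of $s$ using only edges inside $Y^c$.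

Define $X_n\to X_{n+1}$ on sets containing $s$ and disjoint from $T$: with fresh independent edge configurations $\omega,\omega'$, let $Y$ be the backward cluster of $T$ in $\omega$ restricted to $X_n^c$, and $X_{n+1}$ the forward cluster of $s$ in $\omega'$ restricted to $Y^c$. By the previous paragraph the first half-step draws $Y$ from its conditional law given $X$ (under $s\not\to T$), and the second draws $X$ given $Y$. So the law of $C(s)$ given $s\not\to T$ is stationary. From any state the chain moves to $\{s\}$ in one step with probability bounded below (all $\omega'$-edges closed), so it converges to this law.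

**Step 3: monotonicity.** If $X_n$ grows, then $X_n^c$ and $Y$ shrink, $Y^c$ grows and $X_{n+1}$ grows. Also $X_{n+1}$ is increasing in $\omega'$ and decreasing in $\omega$. So, started from $\{s\}$, $X_n$ is an increasing function of finitely many independent bits (those of the $\omega'$'s and of the $1-\omega$'s), hence associated by Harris' inequality. Let $n\to\infty$. The claim is proved.

**Step 4: discretize the contact process on a finite set.** For finite $V\supset A$ and $t>0$, take vertices $(x,k)$, $x\in V$, $0\le k\le\lfloor nt\rfloor$, with all $(x,0)$ contracted to $s$. Edges $(x,k)\to(x,k+1)$ are open with probability $1-\frac1n$, and edges $(x,k)\to(y,k+1)$, $y\in(x+B(R))\cap V$, with probability $\frac\lambda{n|B(R)|}$. Put $T=A\times\{\lfloor nt\rfloor\}$. The sections $\{x:(x,k)\in C(s)\}$ form a Markov chain on subsets of $V$ started from $V$. In one step a given recovery has probability $\frac1n+O(n^{-2})$; infection of a given healthy $y$ has probability $\frac\lambda{n|B(R)|}\#\{\text{infected }x\in V\cap(y+B(R))\}+O(n^{-2})$; two changes have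 probability $O(n^{-2})$. So the transition matrix is $I+\frac1n\mathcal L_V+O(n^{-2})$, with $\mathcal L_V$ the generator of the process restricted to $V$, and its $\lfloor nt\rfloor$-th power converges to $e^{t\mathcal L_V}$. The last section is an increasing function of $C(s)$, so by the claim the law at time $t$ of the process restricted to $V$ started from $V$, conditioned on $0$ on $A$, is associated.

**Step 5: pass to the limits.** As $V\uparrow\mathbb Z^d$, finite-dimensional marginals converge to those of $\xi_t^{\mathbb Z^d}$: for finite $W$ the two processes agree on $W$ at time $t$ once $V$ contains the a.s. finite set of sites visited by backward paths from $W\times\{t\}$. Then let $t\to\infty$. The conditioning events are cylinder events whose probabilities converge to positive limits (by duality and (1)), so association passes to the limits. $\square$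

## 8. Filling a cube at price $1/\lambda$: part (b)

**Proposition 8.** For $\delta>0$ and all large $R$ there is a cube $D$ with $\mu(\xi\equiv1\text{ on }D)\ge e^{-(1/\lambda+\delta)|D|}$.

*This gives (b).* By (2), $\mu\preceq\pi_p$ forces $p\ge e^{-1/\lambda-\delta}$, and for $p<p^*$ this is false for small $\delta$.

*Proof.* We now need a lower bound on the infection. Arrows may be deleted but not added, so the torus is not allowed; instead the change of measure will repair the boundary.

**Step 1: compare from below with a block process.** Let $1<\lambda_1<\lambda$, let $L$ satisfy $\lambda(\frac{2L+1}{2L+2})^d>\lambda_1$, and let $\ell=\lfloor R/(L+1)\rfloor$. Sites in blocks with index difference $\le L$ are at distance $\le(L+1)\ell-1\le R$. Also $\lambda_1/((2L+1)^dm)\le\lambda/|B(R)|$ for $R$ large, because $\lambda((2L+1)\ell)^d/|B(R)|\to\lambda(\frac{2L+1}{2L+2})^d>\lambda_1$. So the block process with rate $\lambda_1$ is dominated by $\xi$.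

Let $D$ be the union of the blocks $b\in\mathbb B=\{1,\dots,g\}^d$, $g\ge L+1$, $G=g^d$, $N=Gm$, and $\zeta$ the block process restricted to $D$. The row sums $q_b=\sum_{b'\in\mathbb B}Q(b,b')$ satisfy $2^{-d}\le(\frac{L+1}{2L+1})^d\le q_b\le1$, and $q_b=1$ outside a set $\partial\mathbb B$ with $|\partial\mathbb B|\le2dLg^{d-1}$.

**Step 2: a starting density that costs nothing per site.** Let $\alpha=\rho/2$. For $R$ large, $\rho(\lambda,R)\ge\frac34\rho$, so $\frac34\rho\le\mathbb E_\mu[k_b/m]\le\mu(k_b\ge\alpha m)+\alpha$, that is $\mu(k_b\ge\alpha m)\ge\rho/4$. By Lemma 7 with $A=\emptyset$, $\mu(k_b\ge\alpha m\ \forall b\in\mathbb B)\ge(\rho/4)^G$. Here $G$ stays fixed as $m\to\infty$. Start $\xi$ from $\mu$, and on this event start $\zeta$ from exactly $\lceil\alpha m\rceil$ of the infected sites in each block.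

**Step 3: choose the path along which the density rises.** Fix $\eta\in(0,1)$ and $\varepsilon_2\le\varepsilon_1\le\frac14$. On $[\alpha,1-\varepsilon_1]$ let
$$a(u)=(1+\eta)\max\Big(1,\frac1{\lambda_1(1-u)}\Big),\qquad u'=\lambda_1a\,u(1-u)-\frac ua,\qquad u(0)=\alpha.$$
With $x=\lambda_1(1-u)$: if $x\ge1$, $u'/u=x(1+\eta)-\frac1{1+\eta}\ge\eta$; if $x<1$, $u'/u=(1+\eta)-\frac x{1+\eta}\ge\eta$. So $u$ increases to $1-\varepsilon_1$ at a time $t_0\le\eta^{-1}\log(1/\alpha)$, and $1\le a\le a_{\max}:=(1+\eta)\max(1,\frac1{\lambda_1\varepsilon_1})$. Let $a(t)=a(u(t))$; $\theta=\log a\ge0$ is nondecreasing in $t$.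

**Step 4: a change of measure that also repairs the boundary.** Under $\tilde{\mathbb P}$ multiply birth rates in block $b$ by $a(t)/q_b$ and death rates by $1/a(t)$. The factor $1/q_b$ makes the homogeneous function $u(t)$ solve the limiting equation $u_b'=\lambda_1\frac a{q_b}(1-u_b)(Qu)_b-\frac{u_b}a$, because $(Qu)_b=q_bu$ for constant $u$. Let $\mathcal B_b=\lambda_1(m-k_b)(Qk/m)_b$, let $W_b$ be the number of births in $b$ during $[0,t_0]$, and $K=\sum_bk_b$. Lemma 5 gives
$$\log\frac{d\mathbb P}{d\tilde{\mathbb P}}=-\int_0^{t_0}\theta\,dK+\sum_bW_b\log q_b+\int_0^{t_0}\Big[\sum_b\mathcal B_b\Big(\frac a{q_b}-1\Big)-K\Big(1-\frac1a\Big)\Big]dt.$$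
Let
$$\mathcal A=\{|k_b(t)/m-u(t)|\le\varepsilon_2\ \forall b,\ t\le t_0\}\cap\Big\{\sum_{b\in\partial\mathbb B}W_b\le2\lambda_1a_{\max}m|\partial\mathbb B|t_0\Big\}.$$
Since $(Qk/m)_b\le q_b$, the birth rate in $b$ under $\tilde{\mathbb P}$ is at most $\lambda_1a_{\max}m$. So $\sum_{\partial\mathbb B}W_b$ is stochastically at most Poisson with mean $\lambda_1a_{\max}m|\partial\mathbb B|t_0\to\infty$. With Lemma 4, $\tilde{\mathbb P}(\mathcal A)\to1$ as $m\to\infty$.

**Step 5: bound the three terms on $\mathcal A$.**

* *The bracket.* We have $|\mathcal B_b-\lambda_1m(1-u)q_bu|\le2\lambda_1\varepsilon_2m$ and $0\le\frac a{q_b}-1\le2^da_{\max}$, so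
$$\mathcal B_b\Big(\frac a{q_b}-1\Big)\ge\lambda_1mu(1-u)(a-q_b)-2^{d+1}\lambda_1a_{\max}\varepsilon_2m\ge\lambda_1mu(1-u)(a-1)-2^{d+1}\lambda_1a_{\max}\varepsilon_2m.$$
 Also $K(1-\frac1a)\le Nu(1-\frac1a)+\varepsilon_2N$. Hence the bracket is at least $Nu(a-1)\big(\lambda_1(1-u)-\frac1a\big)-(2^{d+1}\lambda_1a_{\max}+1)\varepsilon_2N$. Its first term is $\ge0$ because $\frac1a\le\lambda_1(1-u)$ by the choice of $a$.
* *The path term.* Integrating by parts as in Section 6, $-\int\theta\,dK\ge-N\int_\alpha^{1-\varepsilon_1}\log a(u)\,du-2\log(a_{\max})\varepsilon_2N$. Moreover $\int_\alpha^{1-\varepsilon_1}\log a(u)\,du\le\log(1+\eta)+\int_0^{1/\lambda_1}-\log(\lambda_1v)\,dv=\log(1+\eta)+\frac1{\lambda_1}$.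
* *The boundary term.* As $\log q_b\ge-d\log2$ on $\partial\mathbb B$, $\log q_b=0$ elsewhere, and $m|\partial\mathbb B|\le2dLN/g$, we get $\sum_bW_b\log q_b\ge-d\log2\cdot2\lambda_1a_{\max}t_0\cdot\frac{2dL}gN$.

So, with $C_2=2\log a_{\max}+t_0(2^{d+1}\lambda_1a_{\max}+1)$ and $C_3=4d^2L\lambda_1a_{\max}t_0\log2$, which do not depend on $g,m,\varepsilon_2$, for $m$ large
$$\mathbb P\big(k_b(t_0)\ge(1-\varepsilon_1-\varepsilon_2)m\ \forall b\big)\ge\tfrac12\exp\{-N[\tfrac1{\lambda_1}+\log(1+\eta)+C_2\varepsilon_2+C_3/g]\}.$$

**Step 6: fill the last holes.** On this event at most $2\varepsilon_1N$ sites of $D$ are healthy at $t_0$. During $[t_0,t_0+\varepsilon_1]$ there is no recovery mark in $D$ with probability $e^{-\varepsilon_1N}$. Independently, a healthy site in block $b$ receives arrows from sites infected at time $t_0$ at rate at least $\lambda_1q_b(1-2\varepsilon_1)\ge c_0:=\lambda_12^{-d}/2$. So it receives one in this interval with probability $\ge1-e^{-c_0\varepsilon_1}\ge c_0\varepsilon_1/2$ (take $c_0\varepsilon_1\le1$), independently over healthy sites.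 If all this happens, $D$ is full at time $t_0+\varepsilon_1$. By stationarity of $\mu$ and $\zeta\le\xi$,
$$\mu(\xi\equiv1\text{ on }D)\ge\tfrac12\Big(\frac\rho4\Big)^G\exp\Big\{-N\Big[\tfrac1{\lambda_1}+\log(1+\eta)+C_2\varepsilon_2+\tfrac{C_3}g+\varepsilon_1+2\varepsilon_1\log\tfrac2{c_0\varepsilon_1}\Big]\Big\}.$$

**Step 7: choose the parameters.** Take $\lambda_1$ near $\lambda$, then $L$, then $\eta,\varepsilon_1$ small (fixing $t_0,a_{\max}$), $g$ large, $\varepsilon_2$ small, and $R$ large. Then $m$ is large with $G$ fixed, so the prefactor is $e^{-o(N)}$. $\square$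

As $p_*<\rho<p^*$, parts (a) and (b) already answer both questions with "no".

## 9. From the price of empty cubes to domination

For (c) we must turn upper bounds on empty-cube probabilities into domination. In general such bounds are far from enough; for $\mu$ they suffice, thanks to Lemma 7. The next lemma is in the spirit of Liggett–Steif.

**Lemma 9.** If $\mu(\xi\equiv0\text{ on }\Lambda_n)\le C'e^{-c_0|\Lambda_n|}$ for a sequence of cubes $\Lambda_n$ with side $\to\infty$, then $\mu$ dominates $\pi_{1-e^{-c_0}}$.

*Proof.* **Step 1: the worst past is all zeros.** Let $\mathcal P_x=x+\mathcal P_0$ be the set of sites lexicographically smaller than $x$. For finite $A\subset\mathcal P_0$ let $\psi(A)=\mu(\xi(0)=0\mid\xi\equiv0\text{ on }A)$. If $A\subset A'$, then given $\xi\equiv0$ on $A$ the decreasing events $\{\xi(0)=0\}$ and $\{\xi\equiv0\text{ on }A'\setminus A\}$ are positively correlated by Lemma 7, so $\psi(A)\le\psi(A')$. Put $\psi^*=\sup\psi$. Now let $\eta\in\{0,1\}^A$ have positive probability and zero set $A_0$. Given $\xi\equiv0$ on $A_0$, the event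 $\{\xi(0)=0\}$ is decreasing and $\{\xi\equiv1\text{ on }A\setminus A_0\}$ increasing, so
$$\mu(\xi(0)=0\mid\xi=\eta\text{ on }A)\le\psi(A_0)\le\psi^*.$$
Reveal a finite box in lexicographic order. By translation invariance each site is infected with conditional probability $\ge1-\psi^*$ given the past, so it can be coupled to lie above independent bits of density $1-\psi^*$. Hence $\mu$ dominates $\pi_{1-\psi^*}$.

**Step 2: $\psi^*$ is the exponential rate of empty cubes.** By the chain rule $\log\mu(\xi\equiv0\text{ on }\Lambda)=\sum_{x\in\Lambda}\log\psi((\Lambda\cap\mathcal P_x)-x)$. Given $0<\epsilon<\psi^*$ pick a finite $A\subset\mathcal P_0$ with $\psi(A)\ge\psi^*-\epsilon$. Terms with $x+A\subset\Lambda$ are $\ge\log(\psi^*-\epsilon)$ by monotonicity. The others are $\ge\log\psi(\emptyset)>-\infty$, and they form a vanishing fraction as $\Lambda=\Lambda_n$ grows. Hence $\liminf_n|\Lambda_n|^{-1}\log\mu(\xi\equiv0\text{ on }\Lambda_n)\ge\log\psi^*$. With the hypothesis, $\log\psi^*\le-c_0$, so $1-\psi^*\ge1-e^{-c_0}$. $\square$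

By (1), what is needed for (c) is the following.

**Proposition 10.** Let $0<\delta<S(\lambda)$. For all large $R$ there are cubes $\Lambda^{(n)}$, $n\ge1$, with sides $\to\infty$ and $\mathbb P(\xi^{\Lambda^{(n)}}\text{ dies out})\le C'e^{-(S(\lambda)-\delta)|\Lambda^{(n)}|}$ for all $n$, with $C'$ independent of $n$.

*Proof of (c) from Proposition 10.* Given $p<p_*$, take $\delta\in(0,S(\lambda))$ so small that $1-e^{-(S(\lambda)-\delta)}\ge p$. For all large $R$, (1), Proposition 10 and Lemma 9 show that $\mu$ dominates $\pi_{1-e^{-(S(\lambda)-\delta)}}$, hence $\pi_p$. $\square$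

The rest of the notes proves Proposition 10. Note the order of limits: $R$ is fixed and large, and then $n\to\infty$. A first attempt is to bound extinction inside one cube $D_0$ of $N$ sites; we shall see in Section 10 that this costs about $e^{-NS(\lambda)}$ on any time scale $T$ that is not too long. But the process restricted to a finite cube dies out almost surely in the end, so one cube can never give survival. A cube made of many copies of $D_0$ must be used, in which dead copies are refilled by their neighbours, and its extinction must cost one *full* factor $e^{-NS(\lambda)}$ per copy, up to $e^{\delta N}$. The constant in the exponent must not be lost in the combinatorics.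

## 10. A supermartingale that prices extinction in one cube

**Setting.** Let $1<\beta<\lambda_1<\lambda$, with $L,\ell$ as in Section 8, Step 1. Let $\zeta$ be the block process with rate $\lambda_1$ on all of $\mathbb Z^d$; for $R$ large $\zeta\le\xi$. We look for a density profile $u^\circ$ on $\mathbb B=\{1,\dots,g\}^d$ that the restricted process can sustain with room to spare: a subsolution of $u=\beta(1-u)Qu$. A constant profile near $1-\frac1\beta$ fails at the boundary. For $d=1$, $L=1$, at the end block $(Qu)_1=\frac23u$, and $u\le\beta(1-u)\frac23u$ requires $u\le1-\frac3{2\beta}$. So we taper linearly. Let $r>2L$, $g\ge2r$, $G=g^d$,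
$$\phi(j)=\min\Big\{1,\frac jr,\frac{g+1-j}r\Big\}\ \text{ for }j\in\{1,\dots,g\},\qquad\phi=0\text{ elsewhere on }\mathbb Z,\qquad f_b=\prod_i\phi(b_i).$$

*Claim: $(Qf)_b\ge\gamma f_b$ on $\mathbb B$, with $\gamma=(1-\frac{2L}r)^d$.* By the product form it suffices that the average of $\phi$ over $\{c-L,\dots,c+L\}$ is at least $(1-\frac{2L}r)\phi(c)$ for $1\le c\le g$. If $1\le c\le r-L$, then $\phi(c+j)\ge\frac{c+j}r$ for $|j|\le L$ (for $c+j\le0$ trivially; otherwise $c+j\le r$ and $g+1-c-j\ge r+1$), so the average is $\ge\frac cr=\phi(c)$. The other end is symmetric. Otherwise $r-L<c<g+1-r+L$; then $c+j>r-2L$ and $g+1-c-j>r-2L$, so all $\phi(c+j)\ge1-\frac{2L}r$. In the example $d=1$, $L=1$, at $c=1$ the average is $\frac13(0+\frac1r+\frac2r)=\frac1r=\phi(1)$: the linear taper loses nothing at the end.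

Take $r$ so large that $\beta\gamma>1$, and put $\bar u=1-\frac1{\beta\gamma}$, $u^\circ_b=\bar uf_b$, which is positive on $\mathbb B$. Then $1-u_b^\circ\ge\frac1{\beta\gamma}\ge\frac1\lambda$, and as $(Qu^\circ)_b\ge\gamma u_b^\circ$,
$$u_b^\circ\le\beta(1-u_b^\circ)(Qu^\circ)_b,\qquad b\in\mathbb B.\tag{3}$$
Let
$$w_b(s)=\frac{(u^\circ_b-s)^+}{1-u_b^\circ},\qquad\text{so that }1+w_b(s)=\frac{1-s}{1-u_b^\circ}\text{ for }s\le u_b^\circ,\qquad \Phi(u)=\sum_{b\in\mathbb B}\int_0^{u_b}\log(1+w_b(s))\,ds.$$
For a single block with $u^\circ=\rho$, $1+w(s)=\lambda(1-s)$, the birth–death ratio of Section 4, and $\Phi(\rho)=S(\lambda)$. In general, as $\int_0^x\log(1-s)ds=-(1-x)\log(1-x)-x$,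
$$\Phi_{\max}:=\Phi(u^\circ)=\sum_b\big[-\log(1-u^\circ_b)-u_b^\circ\big].$$
$\Phi$ is continuous and nondecreasing, and $\Phi(u)=\Phi_{\max}$ iff $u\ge u^\circ$ on $\mathbb B$. For the $(g+2-2r)^d$ blocks with all $b_i\in[r,g+1-r]$ we have $u_b^\circ=\bar u$, and $-\log(1-\bar u)-\bar u=\log(\beta\gamma)-1+\frac1{\beta\gamma}\to S(\lambda)$ as $\beta\gamma\to\lambda$; the other terms of $\Phi_{\max}$ are $\ge0$. So we can choose successively $\beta,\lambda_1$ near $\lambda$, then $L$, then $r$ large, $g$ large, and $\delta_1\in(0,1)$ small, with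
$$(1-\delta_1)\Phi_{\max}\ge\big(S(\lambda)-\tfrac\delta2\big)G.\tag{4}$$
These are now fixed; $m\to\infty$ as $R\to\infty$. For $i\in\mathbb Z^d$ let $D_i$ be the union of the blocks $gi+\mathbb B$, $N=|D_i|=Gm$, and let $\mathcal S_i$ be the set of configurations with $\Phi\ge(1-\delta_1)\Phi_{\max}$, where $\Phi$ is evaluated on the block densities in $D_i$. It is increasing, contains every configuration that is full on $D_i$, and contains none that is empty on $D_i$.

**Lemma 11 (death is expensive).** For $m$ large, the process restricted to $D_i$, started in $\mathcal S_i$, satisfies for all $T>0$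
$$\mathbb P(\text{hits }\emptyset\text{ before }2T)\le2T(1+\lambda)N\lambda^{G+1}e^{-(S(\lambda)-\delta/2)N}.$$

*Proof.* **Step 1: the candidate supermartingale.** In one block, $\Delta_k$ was nearly harmonic. Its analogue is
$$h=\exp\Big\{-\sum_b\sum_{j=1}^{k_b}\log\big(1+w_b(j/m)\big)\Big\}\le1,\qquad h(\emptyset)=1.$$
A death in $b$ multiplies $h$ by $1+w_b(u_b)$ and a birth divides it by $1+w_b(u_b+\frac1m)$. With $\mathcal L$ the generator, $u=k/m$, and $Q$ restricted to $\mathbb B$,
$$\frac{\mathcal Lh}h=\sum_bk_bw_b(u_b)-\sum_b\lambda_1(m-k_b)(Qu)_b\frac{w_b(u_b+\frac1m)}{1+w_b(u_b+\frac1m)}\le mH(u)+\lambda^2\sum_bu_b,$$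
$$H(u)=\sum_b\Big[u_bw_b(u_b)-\lambda_1(1-u_b)(Qu)_b\frac{w_b(u_b)}{1+w_b(u_b)}\Big].$$
Indeed $w_b$ is $\lambda$-Lipschitz because $1-u_b^\circ\ge\frac1\lambda$, the map $x\mapsto\frac x{1+x}$ is 1-Lipschitz on $[0,\infty)$, and $\sum_b(Qu)_b\le\sum_bu_b$; so dropping the shift $\frac1m$ costs at most $\sum_b\lambda_1m(Qu)_b\frac\lambda m\le\lambda^2\sum_bu_b$. Since $(1-u_b)\frac{w_b}{1+w_b}=(u_b^\circ-u_b)^+$,
$$H(u)=\sum_b(u_b^\circ-u_b)^+\Big[\frac{u_b}{1-u_b^\circ}-\lambda_1(Qu)_b\Big].$$

**Step 2: $H$ is negative, by symmetrization.** By (3), $\frac1{1-u_b^\circ}\le\beta\frac{(Qu^\circ)_b}{u_b^\circ}$. With $v_b=u_b/u_b^\circ$ and the symmetry of $Q$,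
$$\sum_b(u_b^\circ-u_b)^+\Big[\frac{u_b}{1-u_b^\circ}-\beta(Qu)_b\Big]\le\beta\sum_{b,b'}Q(b,b')u_b^\circ u_{b'}^\circ(1-v_b)^+(v_b-v_{b'})$$
$$=\frac\beta2\sum_{b,b'}Q(b,b')u_b^\circ u_{b'}^\circ\big((1-v_b)^+-(1-v_{b'})^+\big)(v_b-v_{b'})\le0,$$
because $v\mapsto(1-v)^+$ is nonincreasing. Hence $H(u)\le-(\lambda_1-\beta)\Psi(u)$ with $\Psi(u)=\sum_b(u_b^\circ-u_b)^+(Qu)_b$.

**Step 3: $\Psi$ beats the error term.** *Claim:* there is $c_1>0$ with $\Psi(u)\ge c_1\sum_bu_b$ on $\mathcal K=\{u\in[0,1]^{\mathbb B}:\Phi(u)\le(1-\delta_1)\Phi_{\max}\}$. Suppose $u\in\mathcal K$ and $\Psi(u)=0$. As $\Phi(u)<\Phi_{\max}$, some $b$ has $u_b<u_b^\circ$, so $(Qu)_b=0$, so $u_{b'}=0<u_{b'}^\circ$ for all $b'\in\mathbb B$ with $\|b-b'\|_\infty\le L$. Iterating, $u\equiv0$. So $\Psi>0$ on $\mathcal K\setminus\{0\}$. If all $u_b\le\frac12\min u^\circ$, then $\Psi(u)\ge\frac12\min u^\circ\sum_b(Qu)_b\ge\frac12\min u^\circ\,(2L+1)^{-d}\sum_bu_b$. On the compact set of $u\in\mathcal K$ with $\max_bu_b\ge\frac12\min u^\circ$, the continuous function $\Psi$ is bounded below by a positive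 constant, and $\sum_bu_b\le G$. This proves the claim.

So $\mathcal Lh\le0$ outside $\mathcal S_i$ as soon as $m\ge\lambda^2/((\lambda_1-\beta)c_1)$. The hitting time of $\{\emptyset\}\cup\mathcal S_i$ is a.s. finite, since $\emptyset$ can be reached from every state of this finite chain. Optional stopping gives $\mathbb P_y(\text{hit }\emptyset\text{ before }\mathcal S_i)\le h(y)$ for $y\notin\mathcal S_i$.

**Step 4: the size of $h$ just after an exit from $\mathcal S_i$.** The functions $\log(1+w_b)$ are nonincreasing with values in $[0,\log\lambda]$, so comparing sums with integrals, $-\log h(y)\ge m\Phi(y)-G\log\lambda$. An exit from $\mathcal S_i$ is caused by one recovery, which lowers $m\Phi$ by at most $\log\lambda$. So just after an exit $m\Phi(y)\ge m(1-\delta_1)\Phi_{\max}-\log\lambda$, and by (4)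
$$h(y)\le\lambda^{G+1}e^{-m(1-\delta_1)\Phi_{\max}}\le\lambda^{G+1}e^{-(S(\lambda)-\delta/2)N}.$$

**Step 5: count the exits.** Hitting $\emptyset$ before $2T$ requires an exit from $\mathcal S_i$ before $2T$ after which $\emptyset$ is hit before $\mathcal S_i$. The expected number of exits before $2T$ is at most the expected number of jumps, which is $\le2T(1+\lambda)N$. Sum over exits with the strong Markov property. $\square$

## 11. Refilling a cube from a single infected site

Let $\mathcal E=\{0,\pm e_1,\dots,\pm e_d\}$, where $e_1,\dots,e_d$ are the unit vectors.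

**Lemma 12.** Let $\alpha\in(0,\frac12)$, $e\in\mathcal E$ and $U=D_i\cup D_{i+e}$. There are $\theta\in(0,1)$, independent of $\alpha$, and $t_1=t_1(\alpha)$ such that for $m$ large the process restricted to $U$, started from any state with an infected site in $D_i$, is in $\mathcal S_{i+e}$ at some time $\le\tau:=2(1+\log m)+t_1$ with probability $\ge\frac14\theta^{\alpha m}$.

The bound is exponentially small in $m$, but with an exponent $\alpha\log\frac1\theta$ as small as we like; time windows of length $e^{cm}$ will make up for it.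

*Proof.* **Step 1: from one site to $\lceil\alpha m\rceil$ sites by brute force.** Let $b_0\subset D_i$ be a block with an infected site; consider the process restricted to $b_0$ started from one site. Put $Q_0=(2L+1)^{-d}$. While $k=k_{b_0}\in[1,\lceil\alpha m\rceil)$ we have $k<\alpha m\le m/2$, so the birth rate $\lambda_1(m-k)Q_0k/m$ is $\ge\lambda_1Q_0k/2$, and the death rate is $k$. So the next jump is a birth with probability $\ge\theta:=\frac{\lambda_1Q_0/2}{1+\lambda_1Q_0/2}$, and the jump rate is $\ge k$. With probability $\ge\theta^{\alpha m}$ all jumps until $k=\lceil\alpha m\rceil$ are births. Given this, the total holding time has mean $\le\sum_{k=1}^{\lceil\alpha m\rceil-1}\frac1k\le1+\log m$, so by Markov's inequality it is $\le2(1+\log m)$ with probability $\ge\frac12$.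

**Step 2: reduce the rest to an ODE.** From then on, by monotonicity, start the process restricted to $U$ from exactly $\lceil\alpha m\rceil$ infected sites in $b_0$ and no others. Up to translation the law of $k$ depends only on the position of $b_0$ in $D_i$ and on $e$: finitely many cases. The limiting ODE on the blocks of $U$ is
$$u_b'=\lambda_1(1-u_b)(Qu)_b-u_b,\qquad u(0)=\alpha1_{b_0}.$$
The right side is Lipschitz and does not point out of $[0,1]^U$ on its faces ($u_b'\ge0$ where $u_b=0$, and $u_b'=-1$ where $u_b=1$), so the solution stays in $[0,1]^U$. As $(1-u_b)'\ge-\lambda_1(1-u_b)$, always $u_b<1$.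

**Step 3: positivity everywhere at time $1$.** From
$$u_b(t)=e^{-t}u_b(0)+\int_0^te^{-(t-s)}\lambda_1(1-u_b(s))(Qu)_b(s)\,ds$$
positivity on $(0,1]$ spreads from $b_0$ to all blocks of $U$, which are connected through $Q$. So $u(1)\ge\kappa u^\circ$ on $D_{i+e}$ for some $\kappa\in(0,1)$, with $u^\circ$ translated to $D_{i+e}$.

**Step 4: growth up to $u^\circ$, by comparison with a multiple of $u^\circ$.** Let $\kappa(t)=\kappa e^{(\lambda_1/\beta-1)(t-1)}$, $v(t)=\kappa(t)u^\circ$ on $D_{i+e}$, and $\hat Q$ be $Q$ restricted to $D_{i+e}$. While $\kappa(t)\le1$, by (3),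
$$\lambda_1(1-v_b)(\hat Qv)_b-v_b\ge\kappa(t)\big[\lambda_1(1-u_b^\circ)(\hat Qu^\circ)_b-u_b^\circ\big]\ge\Big(\frac{\lambda_1}\beta-1\Big)\kappa(t)u_b^\circ=v_b',$$
while $u_b'\ge\lambda_1(1-u_b)(\hat Qu)_b-u_b$ on $D_{i+e}$. For $z=u-v$ we have $(1-u_b)(\hat Qu)_b-(1-v_b)(\hat Qv)_b=(1-u_b)(\hat Qz)_b-z_b(\hat Qv)_b$, hence
$$z_b'\ge\lambda_1(1-u_b)(\hat Qz)_b-c_bz_b,\qquad c_b=1+\lambda_1(\hat Qv)_b\ge0,\qquad z(1)\ge0.$$
This forces $z\ge0$. For $\epsilon>0$ and a constant $c>\lambda_1$ let $z_b^\epsilon=z_b+\epsilon e^{ct}$, which is positive at $t=1$. At a first time $t>1$ with some $z_b^\epsilon=0$ we would have $(z_b^\epsilon)'\le0$. But at that time $\hat Qz^\epsilon\ge0$ and $z_b^\epsilon=0$, so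
$$(z_b^\epsilon)'\ge\lambda_1(1-u_b)(\hat Qz^\epsilon)_b-c_bz_b^\epsilon+\epsilon e^{ct}\big(c-\lambda_1(1-u_b)(\hat Q1)_b+c_b\big)>0,$$
a contradiction. Let $\epsilon\to0$. So at the time when $\kappa(t)=1$ we have $u\ge u^\circ$ on $D_{i+e}$, that is $\Phi=\Phi_{\max}$ there.

**Step 5: back to the process.** By Lemma 4 and continuity of $\Phi$, for $m$ large the process is in $\mathcal S_{i+e}$ at this time with probability $\ge\frac12$. Let $t_1$ be the maximum of these times over the finitely many cases. Altogether the probability is at least $\theta^{\alpha m}\cdot\frac12\cdot\frac12$. $\square$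

## 12. Failures with disjoint footprints

Let $\delta_2=\delta/8$, $T=e^{\delta_2m}$, and fix $\alpha\in(0,\frac12)$ with $\theta^\alpha\ge e^{-\delta_2/2}$, where $\theta$ is from Lemma 12. Start $\zeta$ from a finite set.

**Definition.** The pair $(i,j)\in\mathbb Z^d\times\mathbb Z_{\ge0}$ is *strong* if $\zeta_t\in\mathcal S_i$ for some $t\in[jT,(j+1)T)$; this interval is window $j$. For $e\in\mathcal E$ the *failure* $F(i,e,j)$ is the event $\{(i,j)\text{ strong},\ (i+e,j+1)\text{ not strong}\}$. Its *footprint* is $\{i,i+e\}\times\{j,j+1\}$.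

Example, $d=1$: $F(0,1,0)$ says that $D_0$ was strong in window $0$ but $D_1$ is not in window $1$; the footprint is $\{0,1\}\times\{0,1\}$. It is disjoint from the footprint $\{2\}\times\{0,1\}$ of $F(2,0,0)$ and from that of $F(0,0,2)$, but not from that of $F(1,0,1)$.

**Lemma 13.** Let $p_1=e^{-(S(\lambda)-3\delta/4)N}$. For $m$ large, $\mathbb P(\bigcap_{\nu\in\mathcal C}F(\nu))\le p_1^{|\mathcal C|}$ for every finite collection $\mathcal C$ of failures with pairwise disjoint footprints.

*Proof.* **Step 1: replace a failure by an event that depends on local marks.** For $\nu=(i,e,j)$ let $\sigma_\nu=\inf\{t\ge jT:\zeta_t\in\mathcal S_i\}$ and $U_\nu=D_i\cup D_{i+e}$. If $\sigma_\nu<(j+1)T$, let $X$ (resp. $Y$) be the process restricted to $D_i$ (resp. $U_\nu$), started at time $\sigma_\nu$ from $\zeta_{\sigma_\nu}\cap D_i$; then $X\subset Y\subset\zeta$. Let $A_\nu$ be the event that $X$ hits $\emptyset$ before $(j+2)T$, or that $X$ is nonempty up to $(j+2)T$ but $Y\notin\mathcal S_{i+e}$ throughout $[(j+1)T,(j+2)T)$. Since $\mathcal S_{i+e}$ is increasing, $F(\nu)\subset\{\sigma_\nu<(j+1)T\}\cap A_\nu$.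 Moreover $A_\nu$ is determined by $\mathcal F_{\sigma_\nu}$ and the marks inside $U_\nu$ (recoveries in $U_\nu$, arrows with both ends in $U_\nu$) during $(\sigma_\nu,(j+2)T]$, where $\mathcal F_t$ is generated by the marks up to time $t$.

**Step 2: one failure costs $p_1$.** Given $\mathcal F_{\sigma_\nu}$, by Lemma 11 the first alternative has probability at most $2T(1+\lambda)N\lambda^{G+1}e^{-(S(\lambda)-\delta/2)N}\le\frac12p_1$ for $m$ large, as $T=e^{\delta m/8}\le e^{\delta N/8}$. For the second, apply Lemma 12 and the Markov property at the times $(j+1)T+n\tau$; at these $Y\supset X$ has an infected site in $D_i$. At least $T/\tau-2$ disjoint intervals of length $\tau$ fit, so the probability is at most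
$$\big(1-\tfrac14e^{-\delta_2m/2}\big)^{T/\tau-2}\le\exp\{-\tfrac14e^{-\delta_2m/2}(e^{\delta_2m}/\tau-2)\}\le\tfrac12p_1$$
for $m$ large, since $\tau=O(\log m)$. So $\mathbb P(A_\nu\mid\mathcal F_{\sigma_\nu})\le p_1$ on $\{\sigma_\nu<(j+1)T\}$.

**Step 3: many failures multiply.** The events $A_\nu$ start at random times, so independence must be used one starting time after another. Set $\sigma_\nu=\infty$ if $\sigma_\nu\ge(j_\nu+1)T$. Let $s_1\le\dots\le s_q$ be the ordered values of $\sigma_\nu$, $\nu\in\mathcal C$, $q=|\mathcal C|$ (ties broken by a fixed rule), and $s_0=0$; these are stopping times. Let $I_l$ be the $\mathcal F_{s_l}$-measurable set of the first $l$ indices, $I_0=\emptyset$. Put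
$$Z_l=\mathbf 1\{s_l<\infty\}\,\mathbb P\Big(\bigcap_{\nu\in I_l}A_\nu\,\Big|\,\mathcal F_{s_l}\Big),\qquad Z_0=1.$$
Work on $\{s_l<\infty\}$, and consider those $A_\nu$, $\nu\in I_l$, that are not yet determined at time $s_l$. They depend, given $\mathcal F_{s_l}$, only on marks after $s_l$ inside $U_\nu$, and have $s_l\in[j_\nu T,(j_\nu+2)T)$. For two such $\nu$, both footprints contain the window that contains $s_l$ among their windows. As the footprints are disjoint, their spatial parts are disjoint, so the sets $U_\nu$ are disjoint. By the strong Markov property the $A_\nu$, $\nu\in I_l$, are conditionally independent given $\mathcal F_{s_l}$ (the determined ones being $\mathcal F_{s_l}$-measurable). For the new index $\sigma_\nu=s_l$, so by Step 2 its conditional probability is $\le p_1$, and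
$$Z_l\le p_1\,\mathbf 1\{s_{l-1}<\infty\}\,\mathbb P\Big(\bigcap_{\nu\in I_{l-1}}A_\nu\,\Big|\,\mathcal F_{s_l}\Big).$$
Take expectations. As $\{s_{l-1}<\infty\}$ and $I_{l-1}$ are $\mathcal F_{s_{l-1}}$-measurable and $\mathcal F_{s_{l-1}}\subset\mathcal F_{s_l}$, we get $\mathbb EZ_l\le p_1\mathbb EZ_{l-1}$. Thus $\mathbb P(\bigcap F(\nu))\le\mathbb EZ_q\le p_1^q$. $\square$

## 13. Doubling scales without loss in the exponent

Lemma 13 charges $p_1$ for each failure, but only when footprints are disjoint. We now arrange matters so that a failure of a cube made of $2^d$ smaller cubes forces $2^d$ failures of smaller cubes with disjoint footprints.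

Let $M=2^d$, $H=M(d+3)$, $C=2^{d+2}(d+1)(d+3)$. Level-1 notions are those of Section 12.

**Definition.** A level-$(k+1)$ block $I\in\mathbb Z^d$ consists of the $M$ level-$k$ blocks $2I+\{0,1\}^d$; a level-$(k+1)$ window $J$ consists of the level-$k$ windows $JH,\dots,(J+1)H-1$. The pair $(I,J)$ is *level-$(k+1)$ strong* if for some level-$k$ window $j$ in $J$ all $(i,j)$, $i\in I$, are level-$k$ strong. Failures $F_k(i,e,j)$ and footprints are defined as before, with level-$k$ strength. Let $p_{k+1}=(Cp_k)^M$.

Example, $d=1$: $M=2$, $H=8$, $C=64$. The level-2 block $0$ is the pair of level-1 blocks $0,1$, and $(0,0)$ is level-2 strong if in one of the windows $0,\dots,7$ both are strong.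

**Lemma 14.** For every $k$: $(\mathrm H_k)$ any finite collection $\mathcal C$ of level-$k$ failures with pairwise disjoint footprints has $\mathbb P(\bigcap_{\mathcal C}F_k)\le p_k^{|\mathcal C|}$.

*Proof.* $(\mathrm H_1)$ is Lemma 13. Assume $(\mathrm H_k)$.

**Step 1: one failure above contains $M$ disjoint failures below.** We show that $F_{k+1}(I,e,J)$ implies the joint occurrence of $M$ level-$k$ failures with pairwise disjoint footprints contained in $(I\cup(I+e))\times(J\cup(J+1))$, forming one of at most $C^M$ possible families. Here a level-$(k+1)$ block or window is identified with the set of its level-$k$ parts. Let $j_0$ be a level-$k$ window in $J$ with all $i\in I$ strong.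

*Case A: in some window $j$ of $J+1$ no $i\in I$ is strong.* Then for each $i\in I$ there is $j'\in[j_0,j-1]$ with $(i,j')$ strong and $(i,j'+1)$ not strong, that is $F_k(i,0,j')$ occurs. These $M$ failures have footprints over different $i$, hence disjoint. There are at most $(2H)^M=(2M(d+3))^M$ families.

*Case B: in every window of $J+1$ some $i\in I$ is strong.* Split $J+1$ into $M$ runs of $d+3$ consecutive windows. Suppose that for some run no failure $F_k(i,e',j)$ with $i,i+e'\in I\cup(I+e)$ and $j,j+1$ in the run occurs. Then the strong set in $I\cup(I+e)$, nonempty in the first window of the run, is preserved (take $e'=0$) and grows in each step by all its nearest neighbours within $I\cup(I+e)$. This set is a box with sides $2$, except that one side is $4$ if $e\ne0$; its graph diameter is $\le d+2$. After $d+2$ steps, in the last window of the run, all of $I+e$ is strong. So $(I+e,J+1)$ is level-$(k+1)$ strong, a contradiction. So each of the $M$ runs contains a failure, and footprints from different runs are disjoint. There are at most $(2M(2d+1)(d+3))^M$ families.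

The total number of families is at most $(2M(d+3))^M\big(1+(2d+1)^M\big)\le(2M(d+3)(2d+2))^M=C^M$.

**Step 2: union bound.** For level-$(k+1)$ failures with disjoint footprints, the chosen level-$k$ failures all have disjoint footprints, by the containment in Step 1. A union bound over families and $(\mathrm H_k)$ give $\mathbb P(\bigcap_{\mathcal C}F_{k+1})\le(C^Mp_k^M)^{|\mathcal C|}=p_{k+1}^{|\mathcal C|}$. $\square$

**Size of $p_k$.** With $y_k=-\log p_k$ we have $y_{k+1}=M(y_k-\log C)$, so
$$y_k=M^{k-1}y_1-\log C\sum_{j=1}^{k-1}M^j\ge M^{k-1}(y_1-2\log C)\ge M^{k-1}(S(\lambda)-\delta)N\tag{5}$$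
for $m$ large, since $\sum_{j=1}^{k-1}M^j\le\frac M{M-1}M^{k-1}\le2M^{k-1}$ and $y_1=(S(\lambda)-\frac34\delta)N$. The entropy $\log C$ is paid against the huge number $y_1$ of order $N$, so it does not change the rate by more than $\delta$ in total.

**Proof of Proposition 10.** Fix $R$ so large that all statements "for $m$ large" hold, together with $s:=(S(\lambda)-\delta)N\ge1$.

**Step 1: a full cube is strong at high level.** Let $\Lambda=\Lambda^{(n)}=\bigcup\{D_i:i\in\{0,\dots,2^{n-1}-1\}^d\}$, a cube with $|\Lambda|=M^{n-1}N$, and start $\zeta$ from $1_\Lambda$. At time $0$ all these $D_i$ are full, so $(i,0)$ is level-1 strong for all these $i$. By induction every level-$k$ block inside $\Lambda$, $k\le n$, is level-$k$ strong in window $0$. In particular $(0,0)$ is level-$n$ strong.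

**Step 2: strength passes to all higher levels unless there is a rare failure.** Suppose that for some $k\ge n$, $(0,0)$ is level-$k$ strong and no failure $F_k(i,e',j)$ with $i,i+e'\in\{0,1\}^d$, $0\le j\le d-1$ occurs. Then the strong set within $\{0,1\}^d$ grows by nearest neighbours, so all $i\in\{0,1\}^d$ are level-$k$ strong in window $d\le H-1$, and $(0,0)$ is level-$(k+1)$ strong. There are at most $2^d(2d+1)d\le C$ such failures, each of probability $\le p_k$ by $(\mathrm H_k)$. Hence with probability at least $1-C\sum_{k\ge n}p_k$, $(0,0)$ is level-$k$ strong for all $k\ge n$.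

**Step 3: this means survival.** In that case, unwinding the definition, every $D_i$ with $i\in\mathbb Z^d_{\ge0}$ is in $\mathcal S_i$ at some time, hence has an infected site at some time. So infinitely many sites are ever infected, and $\zeta$ does not die out, since on extinction only finitely many sites are ever infected, a.s. As $\zeta\le\xi$, by (5),
$$\mathbb P(\xi^\Lambda\text{ dies out})\le C\sum_{k\ge n}e^{-M^{k-1}s}\le Ce^{-M^{n-1}s}\sum_{j\ge0}e^{-j}\le2Ce^{-(S(\lambda)-\delta)|\Lambda|},$$
using $M^{n-1}(M^j-1)\ge j$, $s\ge1$, and $M^{n-1}s=(S(\lambda)-\delta)|\Lambda|$. The constant $C'=2C$ does not depend on $n$. $\square$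

With the reduction in Section 9 this proves (c), and with Sections 4, 6 and 8 the proof of Theorem 1 is complete. $\blacksquare$
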